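\title{The Cantor cube $2^{\omega_2}$ is consistently pseudoradial}

\begin{abstract}
A space is pseudoradial if its closed sets are exactly the sets that contain the limits of their convergent transfinite sequences. \v{S}apirovski\u{\i} asked whether ZFC proves that the Cantor cube $2^{\omega_2}$ is not pseudoradial. We show that it does not: if ZFC is consistent, then so is ZFC together with $\mathfrak p=2^\omega=\omega_3$ and ``$2^{\omega_2}$ is pseudoradial''. In the model every compact Hausdorff space of weight at most $\omega_2$ is pseudoradial, and $2^{\omega_3}$ is not. The proof isolates a principle $(\star)_{\omega_2}$ about ultrafilters that live on countable subsets of $\omega_1$. When $\mathfrak p>\omega_2$ this principle is equivalent to the pseudoradiality of $2^{\omega_2}$. It implies $\mathfrak b(\omega_1)>\omega_2$, and so Martin's Axiom with $2^\omega=\omega_3$ does not make $2^{\omega_2}$ pseudoradial.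
\end{abstract}

\section{Introduction}

Let $\kappa$ be an infinite regular cardinal. A sequence $(x_i)_{i<\kappa}$ in a topological space $X$ \emph{converges} to $x\in X$ if every neighborhood of $x$ contains $x_i$ for all but fewer than $\kappa$ indices $i$. Since $\kappa$ is regular, this says that every neighborhood of $x$ contains a final segment of the sequence. (A sequence of arbitrary limit length that converges in the sense of final segments has a cofinal subsequence of regular length with the same limit, so nothing is lost by considering regular lengths only.) A set $A\subseteq X$ is \emph{radially closed} if no sequence in $A$, of any infinite regular length, converges to a point of $X\setminus A$. An intersection of radially closed sets is radially closed, so every $A\subseteq X$ has a smallest radially closed superset, its \emph{radial closure}. The space $X$ is \emph{pseudoradial} if the radial closure of every subset is closed; equivalently, if every radially closed set is closed.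

If only $\kappa=\omega$ were allowed, this would be the definition of a sequential space. Longer sequences see more: in the ordinal space $\omega_1+1$ the set $\omega_1$ contains the limits of its convergent $\omega$-sequences, but it is not radially closed, because $(\alpha)_{\alpha<\omega_1}$ converges to the point $\omega_1$. Pseudoradiality asks whether well-ordered convergence, with all lengths available and with iteration allowed, suffices to recover the topology.

The natural test spaces are the Cantor cubes $2^\lambda$, the products of $\lambda$ copies of the two-point discrete space. In $2^\lambda$ a sequence $(y_i)_{i<\kappa}$ converges to $y$ exactly when, for each coordinate $\xi<\lambda$, $y_i(\xi)=y(\xi)$ for all but fewer than $\kappa$ indices $i$. The cube $2^\omega$ is metrizable, hence pseudoradial. Pseudoradiality passes from $2^\lambda$ to $2^\mu$ for $\mu\le\lambda$ (Lemma~\ref{lem:permanence}), so the question is how far up it can reach. There is one evident ceiling. Every compact pseudoradial space is sequentially compact, so a pseudoradial cube $2^\lambda$ has $\lambda<\mathfrak s$, where the \emph{splitting number} $\mathfrak s$ is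 the least cardinal $\mu$ such that $2^\mu$ is not sequentially compact. For $\lambda=\omega_1$ it is known that this is the only obstruction: $2^{\omega_1}$ is pseudoradial if and only if $\mathfrak s>\omega_1$. The next cube is the subject of the following question of \v{S}apirovski\u{\i}; see \cite{BD}.

\begin{quote}
\emph{Is it true in ZFC that $2^{\omega_2}$ is not pseudoradial?}
\end{quote}

There is a reason to expect a positive answer. To reach a point of $\overline A$ that is not in the closure of a countable subset of $A\subseteq 2^{\omega_2}$, one may need an $\omega_1$-sequence that converges at all $\omega_2$ coordinates. For $\omega$-sequences convergent subsequences exist as soon as $\mathfrak s$ is large. For $\omega_1$-sequences nothing of the kind is consistent: if $(r_\alpha)_{\alpha<\omega_1}$ are distinct points of $2^\omega$, then no subsequence of length $\omega_1$ converges, since convergence at each of the countably many coordinates would make all but countably many terms equal. The way around this is to converge in two steps: first pass to limit points of countable pieces of the sequence, then ask that these limit points form a convergent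 $\omega_1$-sequence. The following principle says that this can be done. An ordinal is the set of smaller ordinals, so each $\gamma<\omega_1$ is also a countable subset of $\omega_1$, and for an ultrafilter $w$ on $\omega_1$ the statement $\gamma\in w$ means that $w$ lives on the interval $[0,\gamma)$.

\begin{definition}\label{def:star}
Let $\lambda$ be an infinite cardinal. The principle $(\star)_\lambda$ states: for every family $\mathcal B\subseteq\mathcal P(\omega_1)$ with $|\mathcal B|\le\lambda$ there are ultrafilters $\langle w_i:i<\omega_1\rangle$ on $\omega_1$ such that
\begin{enumerate}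
\item[(i)] every $w_i$ contains a countable set;
\item[(ii)] for each $\gamma<\omega_1$, the set $\{i:\gamma\in w_i\}$ is countable;
\item[(iii)] for each $b\in\mathcal B$, one of the sets $\{i:b\in w_i\}$, $\{i:b\notin w_i\}$ is countable.
\end{enumerate}
\end{definition}

So each $w_i$ lives on a countable set, the $w_i$ leave every countable set behind, and their opinions about each member of $\mathcal B$ stabilize.

Two more cardinals appear in the results. An infinite set $c\subseteq\omega$ is a \emph{pseudo-intersection} of a family $\mathcal E\subseteq\mathcal P(\omega)$ if $c\setminus E$ is finite for all $E\in\mathcal E$; and $\mathfrak p$ is the least size of a family $\mathcal E\subseteq\mathcal P(\omega)$ that has all finite intersections infinite but has no pseudo-intersection. A function $h\colon\omega_1\to\omega_1$ \emph{bounds} a family $\mathcal F$ of functions from $\omega_1$ to $\omega_1$ \emph{modulo countable sets} if $\{\gamma:f(\gamma)>h(\gamma)\}$ is countable for every $f\in\mathcal F$; and $\mathfrak b(\omega_1)$ is the least size of a family $\mathcal F$ that has no such bound.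

\begin{theorem}\label{thm:A}
If ZFC is consistent, then so is ZFC together with $\mathfrak p=2^\omega=\omega_3$ and ``$2^{\omega_2}$ is pseudoradial''. In the model constructed, every compact Hausdorff space of weight at most $\omega_2$ is pseudoradial, and $2^{\omega_3}$ is not pseudoradial.
\end{theorem}

So the answer to the question is negative. The second theorem shows that $(\star)_{\omega_2}$ is not an artifact of the proof.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $\lambda\ge\omega_1$ and $2^\lambda$ is pseudoradial, then $(\star)_\lambda$ holds and $\lambda<\min\{\mathfrak s,\mathfrak b(\omega_1)\}$.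
\item[(2)] If $\mathfrak p>\omega_2$, then $2^{\omega_2}$ is pseudoradial if and only if $(\star)_{\omega_2}$ holds.
\item[(3)] If ZFC is consistent, then so is ZFC together with Martin's Axiom, $2^\omega=\omega_3$, and ``$2^{\omega_2}$ is not pseudoradial''.
\end{enumerate}
\end{theorem}

Parts (1) and (2) are theorems of ZFC. In the model of (3) we have $\mathfrak p=2^\omega=\omega_3$, as in Theorem~\ref{thm:A}. So, in contrast with the case of $2^{\omega_1}$, even $\mathfrak p=2^\omega=\omega_3$ does not decide the question.

\medskip
\noindent\textbf{The construction.} By Theorem~\ref{thm:B}(2) it suffices to find a model of $\mathfrak p>\omega_2$ and $(\star)_{\omega_2}$. These two demands pull against each other, and this dictates three forcing steps over a model of GCH.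

The principle $(\star)_{\omega_2}$ needs $\mathfrak b(\omega_1)>\omega_2$, which no c.c.c.\ forcing over GCH can provide (Lemma~\ref{lem:cccb}). The first step is therefore a $\sigma$-closed forcing that keeps CH and adds pseudo-intersections for families of $\omega_2$ subsets of $\omega_1$ (Section~\ref{sec:iteration}). After it $(\star)_{\omega_2}$ holds (Section~\ref{sec:types}), but $\mathfrak p\le 2^\omega=\omega_1$. We want to raise $\mathfrak p$ without losing $(\star)_{\omega_2}$. Now $\sigma$-centered forcing preserves $(\star)_{\omega_2}$ (Section~\ref{sec:centered}), and the iteration that forces $\mathfrak p>\omega_2$ is $\sigma$-centered as a whole provided that $2^\omega\ge\omega_3$ already holds in the ground model; this will be the third step. The second step must make the continuum large. We add $\omega_3$ Cohen reals, and the heart of the paper is the proof that $(\star)_{\omega_2}$ holds afterwards (Section~\ref{sec:cohen}). Section~\ref{sec:cubes} contains the topology and the proof of Theorem~\ref{thm:B}, and Section~\ref{sec:final} assembles the model.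

\section{Preliminaries}\label{sec:prelim}

\subsection{Sequences and ultrafilter limits}

We use one observation repeatedly: \emph{if $(x_i)_{i<\kappa}$ converges to $x$ and $\kappa$ many terms lie in a set $K$, then $x\in\overline K$}, because each neighborhood of $x$ omits fewer than $\kappa$ terms.

\begin{lemma}\label{lem:permanence}
\begin{enumerate}
\item[(a)] A closed subspace of a pseudoradial space is pseudoradial. In particular, if $2^\lambda$ is pseudoradial and $\mu\le\lambda$, then $2^\mu$ is pseudoradial.
\item[(b)] If $f\colon X\to Y$ is a continuous surjection between compact Hausdorff spaces and $X$ is pseudoradial, then $Y$ is pseudoradial.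
\item[(c)] A compact Hausdorff pseudoradial space is sequentially compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Y$ be closed in a pseudoradial space $X$, and let $A\subseteq Y$ be radially closed in $Y$. If a sequence in $A$ converges to $x\in X$, then $x\in\overline A\subseteq Y$, so $x\in A$. Thus $A$ is radially closed in $X$, hence closed. The cube $2^\mu$ is homeomorphic to the closed set of points of $2^\lambda$ that vanish at all coordinates $\ge\mu$.

(b) Let $B\subseteq Y$ be radially closed. If a sequence in $f^{-1}(B)$ converges to $x$, its image converges to $f(x)$, so $f(x)\in B$. Thus $f^{-1}(B)$ is radially closed, hence closed, hence compact, and $B=f[f^{-1}(B)]$ is compact, hence closed.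

(c) This is known; here is the short argument. Let $(x_n)_{n<\omega}$ be a sequence in $X$. We may assume that no value is taken infinitely often. Then $\{x_n:n<\omega\}$ is infinite and has an accumulation point $z$, and the countable set $D=\{x_n:n<\omega\}\setminus\{z\}$ is not closed. So some sequence $(d_i)_{i<\kappa}$ in $D$ converges to a point $y\notin D$. No value $d\in D$ is taken $\kappa$ times, for otherwise $y\in\overline{\{d\}}=\{d\}$. Since $D$ is countable and $\kappa$ is regular, this forces $\kappa=\omega$, and the set $D'=\{d_i:i<\omega\}$ is infinite. Every neighborhood of $y$ omits finitely many points of $D'$, hence finitely many terms $x_n$ with $x_n\in D'$. These terms form a subsequence that converges to $y$.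
\end{proof}

An ultrafilter on $\omega_1$ is an ultrafilter on the algebra $\mathcal P(\omega_1)$. It is \emph{uniform} if all its members are uncountable, that is, if it contains all co-countable sets. If $w$ is an ultrafilter on a set $D$ and $(z_\alpha)_{\alpha\in D}$ are points of $2^\lambda$, then $y=w\text{-}\lim_\alpha z_\alpha$ is the point with $y(\xi)=1$ if and only if $\{\alpha:z_\alpha(\xi)=1\}\in w$. For $c\subseteq D$,
\begin{equation}\label{eq:ultralimit}
y\in\overline{\{z_\alpha:\alpha\in c\}}\iff y=w\text{-}\lim_\alpha z_\alpha\text{ for some ultrafilter }w\text{ on }D\text{ with }c\in w.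
\end{equation}
Indeed, consider the sets $c_J=\{\alpha\in c:z_\alpha{\restriction}J=y{\restriction}J\}$ for finite $J\subseteq\lambda$. If $y$ is the limit along $w\ni c$, then each $c_J$ is in $w$ and so is nonempty. If $y$ is in the closure, then the $c_J$ have the finite intersection property, and any ultrafilter that contains them will do.

We have $\mathfrak p\le\mathfrak s\le 2^\omega$. For the first inequality let $\lambda<\mathfrak p$, let $(x_n)$ be a sequence in $2^\lambda$ and let $z$ be its limit along a nonprincipal ultrafilter on $\omega$; the sets $\{n:x_n(\xi)=z(\xi)\}$ belong to the ultrafilter, and along a pseudo-intersection of them $(x_n)$ converges to $z$. For the second, index the coordinates by the subsets $a\subseteq\omega$ and put $x_n(a)=1$ if and only if $n\in a$; along an infinite set $c$ the sequence fails to converge at any coordinate $a$ such that $c\cap a$ and $c\setminus a$ are infinite.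

\subsection{Forcing}

A forcing is a preorder $\mathbb P$; $p\le q$ means that $p$ is stronger than $q$. As usual we argue about generic extensions $V[G]$ of a ground model $V$, and this yields relative consistency statements. The forcing $\mathbb P$ is \emph{c.c.c.}\ (\emph{$\omega_2$-c.c.}) if its antichains are countable (have size at most $\omega_1$); \emph{$\sigma$-closed} if decreasing $\omega$-sequences have lower bounds; \emph{$\sigma$-centered} if it is the union of countably many \emph{centered} sets, that is, sets in which any finitely many conditions have a common lower bound in $\mathbb P$. We use the following textbook facts.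
\begin{enumerate}
\item[(F1)] A $\sigma$-centered forcing is c.c.c., and a c.c.c.\ forcing preserves all cardinals. A $\sigma$-closed forcing adds no countable sets of ordinals; if it is also $\omega_2$-c.c., it preserves all cardinals.
\item[(F2)] Let $\mathbb P\subseteq\mathbb Q$ carry the restricted order. Suppose that elements of $\mathbb P$ compatible in $\mathbb Q$ are compatible in $\mathbb P$, and that each $q\in\mathbb Q$ has a \emph{reduction} $p\in\mathbb P$, meaning that every $r\in\mathbb P$ below $p$ is compatible with $q$. Then $\mathbb P$ is a \emph{complete suborder} of $\mathbb Q$: if $G$ is $\mathbb Q$-generic, then $G\cap\mathbb P$ is $\mathbb P$-generic.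
\item[(F3)] If $2^{\omega_2}=\omega_3$ and $\mathbb P$ is a cardinal-preserving $\omega_2$-c.c.\ forcing of size at most $\omega_3$, then $\mathbb P$ forces $2^{\omega_2}=\omega_3$. (A new subset of $\omega_2$ is determined by $G$ and an $\omega_2$-sequence of antichains, and there are at most $(\omega_3^{\omega_1})^{\omega_2}=(2^{\omega_2})^{\omega_2}=\omega_3$ such sequences.)
\item[(F4)] ($\Delta$-system lemma) Under CH, among any $\omega_2$ countable sets there are $\omega_2$ whose pairwise intersections all equal one fixed set, the root.
\item[(F5)] For a set $J$, let $\mathrm{Fn}(J,2)$ be the set of finite partial functions from $J$ to $2$, with $p\le q$ if and only if $p\supseteq q$. Finitely many conditions have a common lower bound if and only if their union is a function. $\mathrm{Fn}(J,2)$ is c.c.c.; for $J'\subseteq J$, $\mathrm{Fn}(J',2)$ is a complete suborder with $p{\restriction}J'$ a reduction of $p$; and $\mathrm{Fn}(\omega_3,2)$ forces $2^\omega\ge\omega_3$.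
\item[(F6)] (Solovay--Tennenbaum) Over a model of GCH there is a c.c.c.\ forcing that forces Martin's Axiom and $2^\omega=\omega_3$. Martin's Axiom implies $\mathfrak p=2^\omega$.
\end{enumerate}

\section{Cantor cubes and the principle $(\star)_\lambda$}\label{sec:cubes}

\subsection{The case of $\omega_1$}

At the level $\omega_1$ everything can be done by diagonalization. We show this twice, once for the cube and once for the principle, and in each case we locate the point where $\omega_2$ breaks the argument.

\begin{lemma}\label{lem:countable}
Let $\lambda<\mathfrak p$ and let $A\subseteq2^\lambda$ be radially closed.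
\begin{enumerate}
\item[(a)] If $B\subseteq A$ is countable, then $\overline B\subseteq A$.
\item[(b)] If $x\in\overline A$ and $J\subseteq\lambda$ is countable, then there is $a\in A$ with $a{\restriction}J=x{\restriction}J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $z\in\overline B\setminus A$. Finite sets are closed, so $B$ is infinite; let $B=\{b_n:n<\omega\}$ be an injective enumeration. As $z\notin B$, every neighborhood of $z$ contains infinitely many $b_n$. So the sets $N_\xi=\{n:b_n(\xi)=z(\xi)\}$, $\xi<\lambda$, have all finite intersections infinite. Since $\lambda<\mathfrak p$, they have a pseudo-intersection $c$, and $(b_n)_{n\in c}$ is a sequence in $A$ that converges to $z\notin A$, a contradiction.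

(b) For finite $J$ this is the meaning of $x\in\overline A$. Let $J=\{\xi_n:n<\omega\}$, choose $a_n\in A$ that agrees with $x$ at $\xi_0,\dots,\xi_n$, and let $a$ be the limit of $(a_n)$ along a nonprincipal ultrafilter on $\omega$. Then $a{\restriction}J=x{\restriction}J$, and $a\in A$ by \eqref{eq:ultralimit} and (a).
\end{proof}

\begin{example}\label{ex:omega1}
If $\mathfrak p>\omega_1$, then $2^{\omega_1}$ is pseudoradial. Let $A$ be radially closed and $x\in\overline A$. By Lemma~\ref{lem:countable}(b) there are $a_\beta\in A$ with $a_\beta{\restriction}\beta=x{\restriction}\beta$ for $\beta<\omega_1$. The coordinate $\xi$ is correct for all $\beta>\xi$, so $(a_\beta)_{\beta<\omega_1}$ converges to $x$, and $x\in A$.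
\end{example}

In $2^{\omega_2}$ the same argument needs points of $A$ that agree with $x$ on sets of $\omega_1$ coordinates. Lemma~\ref{lem:countable}(b) gives an $\omega_1$-sequence in $A$ that converges to $x$ on such a set, but nothing controls it at the remaining $\omega_2$ coordinates. This is the gap that $(\star)_{\omega_2}$ fills.

\begin{proposition}\label{prop:star1}
$(\star)_{\omega_1}$ holds in ZFC.
\end{proposition}

\begin{proof}
Let $\mathcal B\subseteq\{b_\xi:\xi<\omega_1\}$. Fix a uniform ultrafilter $u$ on $\omega_1$, and let $b^*_\xi$ be the one of $b_\xi$, $\omega_1\setminus b_\xi$ that lies in $u$. For $i<\omega_1$ the family $\mathcal C_i=\{b^*_\xi:\xi<i\}\cup\{[i,\omega_1)\}$ is a countable subset of $u$. Pick a point in each of the countably many finite intersections of members of $\mathcal C_i$, and let $c_i$ be the set of these points. Then $\mathcal C_i\cup\{c_i\}$ has the finite intersection property; let $w_i$ be an ultrafilter that contains it. Now (i) holds as $c_i\in w_i$; (ii) holds because $\gamma\in w_i$ and $[i,\omega_1)\in w_i$ imply $i<\gamma$; and (iii) holds because $b^*_\xi\in w_i$ for all $i>\xi$.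
\end{proof}

This proof is the template for Sections~\ref{sec:types} and~\ref{sec:cohen}: a uniform ultrafilter $u$ is imitated by ultrafilters that live on countable sets. Here $w_i$ has to imitate $u$ on countably many sets only. For $\omega_2$ sets $b_\xi$ this economy is impossible. For each $\xi$, condition (iii) gives an $i_\xi<\omega_1$ from which on all $w_i$ agree about $b_\xi$, and $\omega_2$ many $\xi$ share the same $i_\xi$; so each later $w_i$ must make $\omega_2$ prescribed decisions while living on a countable set.

\subsection{Sufficiency}

\begin{proposition}\label{prop:sufficient}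
If $\mathfrak p>\omega_2$ and $(\star)_{\omega_2}$ holds, then $2^{\omega_2}$ is pseudoradial.
\end{proposition}

\begin{proof}
Let $A\subseteq2^{\omega_2}$ be radially closed and suppose that $x\in\overline A\setminus A$. If for every $\beta<\omega_2$ some point of $A$ agreed with $x$ on $\beta$, these points would form an $\omega_2$-sequence in $A$ that converges to $x$, as in Example~\ref{ex:omega1}. So there is an ordinal $\rho<\omega_2$ such that no point of $A$ agrees with $x$ on $\rho$. We shall find an $\omega_1$-sequence in $A$ whose limit agrees with $x$ on $\rho$; the limit is then outside $A$, which is a contradiction.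

Since $|\rho|\le\omega_1$, we can write $\rho=\bigcup_{\alpha<\omega_1}I_\alpha$ with countable sets $I_\alpha$ such that $I_\alpha\subseteq I_\beta$ for $\alpha\le\beta$. By Lemma~\ref{lem:countable}(b) choose $a_\alpha\in A$ with $a_\alpha{\restriction}I_\alpha=x{\restriction}I_\alpha$. Put $b_\xi=\{\alpha<\omega_1:a_\alpha(\xi)=1\}$ for $\xi<\omega_2$, let $\langle w_i:i<\omega_1\rangle$ be given by $(\star)_{\omega_2}$ for $\{b_\xi:\xi<\omega_2\}$, and let $y_i=w_i\text{-}\lim_\alpha a_\alpha$. Thus $y_i(\xi)=1$ if and only if $b_\xi\in w_i$.

By (i) and \eqref{eq:ultralimit}, $y_i$ lies in the closure of a countable subset of $A$, so $y_i\in A$ by Lemma~\ref{lem:countable}(a). By (iii), for each $\xi$ the value $y_i(\xi)$ is the same for all but countably many $i$, so $(y_i)_{i<\omega_1}$ converges to a point $y$. Let $\xi\in\rho$, say $\xi\in I_\beta$. Then $a_\alpha(\xi)=x(\xi)$ for all $\alpha\ge\beta$. By (ii), all but countably many $w_i$ contain $[\beta,\omega_1)$, and for these $y_i(\xi)=x(\xi)$. Hence $y(\xi)=x(\xi)$.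
\end{proof}

The hypothesis $\mathfrak p>\omega_2$ enters only through Lemma~\ref{lem:countable}; it handles $\omega$-sequences. The principle handles $\omega_1$-sequences, and $\omega_2$-sequences come for free.

\subsection{Necessity}

To see that the principle cannot be avoided, read the last proof backwards: a family $\mathcal B$ defines an $\omega_1$-sequence of points in a cube, and the union of the closures of its initial segments is a set that can be left only by an $\omega_1$-sequence of the kind that $(\star)_\lambda$ describes.

\begin{proposition}\label{prop:necessary}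
If $\lambda\ge\omega_1$ and $2^\lambda$ is pseudoradial, then $(\star)_\lambda$ holds.
\end{proposition}

\begin{proof}
Let $\mathcal B\subseteq\mathcal P(\omega_1)$ have size at most $\lambda$, and let $\mathcal B'=\mathcal B\cup\{\gamma:\gamma<\omega_1\}$. Then $|\mathcal B'|\le\lambda$, so $2^{\mathcal B'}$ is pseudoradial by Lemma~\ref{lem:permanence}(a). For $\alpha<\omega_1$ define $z_\alpha\in2^{\mathcal B'}$ by $z_\alpha(b)=1$ if and only if $\alpha\in b$. Put $K_\gamma=\overline{\{z_\alpha:\alpha<\gamma\}}$ and $A=\bigcup_{\gamma<\omega_1}K_\gamma$. The closed sets $K_\gamma$ increase with $\gamma$.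

The set $A$ is not closed; this is the purpose of the added coordinates $\gamma$. Every $x\in K_\gamma$ has $x(\gamma)=1$, since $z_\alpha(\gamma)=1$ for $\alpha<\gamma$. The limit of $(z_\alpha)_{\alpha<\omega_1}$ along a uniform ultrafilter is a point of $\overline A$ that has value $0$ at every coordinate $\gamma<\omega_1$, so it lies in no $K_\gamma$.

Hence $A$ is not radially closed: some sequence $(y_i)_{i<\kappa}$ in $A$ converges to a point $y\notin A$. For every $\gamma$, fewer than $\kappa$ terms lie in $K_\gamma$, for otherwise $y\in K_\gamma$. This excludes $\kappa=\omega$, since countably many points of $A$ lie in a single $K_\gamma$. It excludes $\kappa>\omega_1$, since a regular $\kappa>\omega_1$ is not the union of $\omega_1$ sets of size less than $\kappa$. So $\kappa=\omega_1$. Choose $\gamma_i$ with $y_i\in K_{\gamma_i}$ and, by \eqref{eq:ultralimit}, an ultrafilter $w_i\ni\gamma_i$ on $\omega_1$ with $y_i=w_i\text{-}\lim_\alpha z_\alpha$. Then (i) holds. If $\gamma\in w_i$, then $y_i\in K_\gamma$, which happens for countably many $i$ only; this is (ii). Finally $b\in w_i$ if and only if $y_i(b)=1$, so (iii) follows from the convergence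 of $(y_i)$.
\end{proof}

The next result turns the obstruction from the introduction into a cardinal inequality. There, countably many sets prevented uncountably many \emph{points} of $\omega_1$ from agreeing. If we attach the distinct reals to the intervals of a club instead of to single points, the same obstruction prevents the $w_i$ from living inside the intervals. So they must live at the limit points of the club, and this holds for $\lambda$ clubs at once.

\begin{proposition}\label{prop:b}
If $\lambda\ge\omega_1$ and $(\star)_\lambda$ holds, then $\lambda<\mathfrak b(\omega_1)$.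
\end{proposition}

\begin{proof}
Let $\mathcal F$ be a family of at most $\lambda$ functions from $\omega_1$ to $\omega_1$. For $f\in\mathcal F$ the set $C_f=\{\delta<\omega_1:f''\delta\subseteq\delta\}$ is closed and unbounded and contains $0$; let $\langle\delta^f_j:j<\omega_1\rangle$ be its increasing enumeration, which is continuous. The intervals $[\delta^f_j,\delta^f_{j+1})$ partition $\omega_1$. Fix distinct $r_j\in2^\omega$ for $j<\omega_1$, put
\[
b_{f,n}=\bigcup\bigl\{[\delta^f_j,\delta^f_{j+1}):r_j(n)=1\bigr\},
\]
and let $\langle w_i\rangle$ be given by $(\star)_\lambda$ for $\{b_{f,n}:f\in\mathcal F,\ n<\omega\}$. Let $m_i=\min\{\gamma<\omega_1:\gamma\in w_i\}$. This exists by (i), and $m_i>0$ since $\emptyset\notin w_i$. As $m_i\le\gamma$ implies $\gamma\in w_i$, condition (ii) says that $\{i:m_i\le\gamma\}$ is countable for every $\gamma$.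

Fix $f\in\mathcal F$. We claim that $m_i\in C_f$ for all but countably many $i$. Let $j(i)$ be least with $m_i\le\delta^f_{j(i)}$; then $j(i)>0$. If $j(i)$ is a limit ordinal, then $m_i=\delta^f_{j(i)}\in C_f$ by continuity. So it suffices to show that $Z=\{i:j(i)\text{ is a successor}\}$ is countable. If $i\in Z$ and $j(i)=j+1$, then $\delta^f_j\notin w_i$ and $\delta^f_{j+1}\in w_i$, so $[\delta^f_j,\delta^f_{j+1})\in w_i$, and therefore $b_{f,n}\in w_i$ if and only if $r_j(n)=1$. By (iii), applied to the countably many sets $b_{f,n}$, there is $r\in2^\omega$ such that for all $i$ outside a countable set $Z_0$ and all $n$ we have $b_{f,n}\in w_i$ if and only if $r(n)=1$. So every $i\in Z\setminus Z_0$ has $j(i)=j+1$ with $r_j=r$. At most one $j$ satisfies $r_j=r$, and only countably many $i$ have $m_i\le\delta^f_{j+1}$. Hence $Z$ is countable.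

The set $X=\{m_i:i<\omega_1\}$ is unbounded in $\omega_1$. Let $h(\gamma)=\min(X\setminus(\gamma+1))$. For $f\in\mathcal F$ the set $X\setminus C_f$ is countable, hence bounded, and for $\gamma$ above a bound we have $\gamma<h(\gamma)\in C_f$, so $f(\gamma)<h(\gamma)$. Thus $h$ bounds $\mathcal F$ modulo countable sets.
\end{proof}

\begin{lemma}\label{lem:cccb}
If $2^{\omega_1}=\omega_2$, then every c.c.c.\ forcing forces $\mathfrak b(\omega_1)\le\omega_2$.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the set of ground-model functions from $\omega_1$ to $\omega_1$; it has size $\omega_2$. Let $h\colon\omega_1\to\omega_1$ be in the extension, with a name $\dot h$ that is forced to be such a function. For each $\gamma$, by the c.c.c., only countably many ordinals are forced by some condition to be $\dot h(\gamma)$; let $g(\gamma)$ be their supremum. Then $g\in\mathcal F$ and $h\le g$ everywhere. The function $g+1$ is in $\mathcal F$ and exceeds $h$ everywhere, so $h$ does not bound $\mathcal F$ modulo countable sets.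
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The principle holds by Proposition~\ref{prop:necessary}, and $\lambda<\mathfrak b(\omega_1)$ by Proposition~\ref{prop:b}. By Lemma~\ref{lem:permanence}(a) and (c), $2^\mu$ is sequentially compact for all $\mu\le\lambda$, so $\lambda<\mathfrak s$.

(2) Combine Propositions~\ref{prop:sufficient} and~\ref{prop:necessary}.

(3) Start with GCH and force with the c.c.c.\ forcing of (F6). In the extension $\mathfrak b(\omega_1)\le\omega_2$ by Lemma~\ref{lem:cccb}, so $2^{\omega_2}$ is not pseudoradial by (1), although $\mathfrak p=\mathfrak s=2^\omega=\omega_3$.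
\end{proof}

\section{$\sigma$-centered forcing preserves $(\star)_\lambda$}\label{sec:centered}

A $\sigma$-centered forcing comes with countably many ground-model ultrafilters $U_n$ on its Boolean completion such that every nonzero element lies in one of them. Each $U_n$ can be treated as a guess at the generic filter, so each new subset of $\omega_1$ has countably many ground-model guesses. We apply $(\star)_\lambda$ to all guesses at once and glue the answers along an ultrafilter on $\omega$ that is chosen to agree with the generic filter.

\begin{proposition}\label{prop:centered}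
Let $\lambda$ be an infinite cardinal. If $(\star)_\lambda$ holds and $\mathbb R$ is $\sigma$-centered, then $\mathbb R$ forces $(\star)_\lambda$.
\end{proposition}

\begin{proof}
Recall that there are a complete Boolean algebra $\mathbb A$, the regular open algebra of $\mathbb R$, and an order-preserving map $e\colon\mathbb R\to\mathbb A\setminus\{0\}$ with dense range such that $\mathbb R$ and $\mathbb A\setminus\{0\}$ have the same generic extensions. A generic $G\subseteq\mathbb A$ is an ultrafilter on $\mathbb A$. Call a function $f\colon\omega_1\to\mathbb A$ in $V$ a \emph{code}, and put $f[G]=\{\alpha:f(\alpha)\in G\}$. Every subset of $\omega_1$ in $V[G]$ has a code: if $\dot b$ names it, let $f(\alpha)$ be the Boolean value of ``$\alpha\in\dot b$''. With pointwise operations, $(f\wedge g)[G]=f[G]\cap g[G]$ and $(\neg f)[G]=\omega_1\setminus f[G]$.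

Let $\mathbb R=\bigcup_{n<\omega}R_n$ with each $R_n$ centered. Finitely many elements of $e''R_n$ have nonzero meet, so there is an ultrafilter $U_n\supseteq e''R_n$ on $\mathbb A$ in $V$. For $a\in\mathbb A$ let $\psi(a)=\{n:a\in U_n\}$. Then $\psi(a\wedge a')=\psi(a)\cap\psi(a')$, and $\psi(a)\ne\emptyset$ for $a\ne0$: some $e(r)$ lies below $a$, and $r\in R_n$ for some $n$. The \emph{$n$-th guess} of a code $f$ is the set $f^n=\{\alpha:f(\alpha)\in U_n\}\in V$. As $U_n$ is an ultrafilter, $(f\wedge g)^n=f^n\cap g^n$ and $(\neg f)^n=\omega_1\setminus f^n$.

Let $G$ be generic; cardinals are preserved by (F1). Let $\{b_\xi:\xi<\lambda\}$ be a family of subsets of $\omega_1$ in $V[G]$. From a name for the sequence $\langle b_\xi\rangle$ we get a sequence of codes $\langle f_\xi:\xi<\lambda\rangle\in V$ with $b_\xi=f_\xi[G]$. In $V$ apply $(\star)_\lambda$ to the $\lambda$ sets $f^n_\xi$ and obtain $\langle w_i:i<\omega_1\rangle$. For a code $f$ let $N_i(f)=\{n:f^n\in w_i\}$. Since $w_i$ is an ultrafilter,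
\begin{equation}\label{eq:Nhom}
N_i(f\wedge g)=N_i(f)\cap N_i(g),\qquad N_i(\neg f)=\omega\setminus N_i(f).
\end{equation}
In $V[G]$ the sets $\psi(a)$, $a\in G$, have the finite intersection property, because $G$ is closed under finite meets and $0\notin G$. Let $\mathcal R$ be an ultrafilter on $\omega$ in $V[G]$ that contains them.

\emph{Claim: if $f[G]=g[G]$, then $N_i(f)\in\mathcal R$ if and only if $N_i(g)\in\mathcal R$.} Let $d(\alpha)=(f(\alpha)\wedge\neg g(\alpha))\vee(g(\alpha)\wedge\neg f(\alpha))$. The set of nonzero $a$ such that either $a\wedge d(\alpha)=0$ for all $\alpha$, or $a\le d(\alpha)$ for some $\alpha$, is dense, so it contains some $a\in G$. The second alternative would give $d(\alpha)\in G$ and $f[G]\ne g[G]$. So $a\wedge f(\alpha)=a\wedge g(\alpha)$ for all $\alpha$. For $n\in\psi(a)$ this gives $f^n=g^n$. Hence $N_i(f)\cap\psi(a)=N_i(g)\cap\psi(a)$, and $\psi(a)\in\mathcal R$.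

Define $w'_i=\{f[G]:f\text{ a code},\ N_i(f)\in\mathcal R\}$. By the claim, $b\in w'_i$ if and only if $N_i(f)\in\mathcal R$ for \emph{any} code $f$ of $b$. By \eqref{eq:Nhom}, $b\cap c\in w'_i$ if and only if $b,c\in w'_i$, and exactly one of $b$, $\omega_1\setminus b$ is in $w'_i$. So $w'_i$ is an ultrafilter on $\omega_1$ in $V[G]$.

A set $b\in V$ has the code $f$ with $f(\alpha)=1$ for $\alpha\in b$ and $f(\alpha)=0$ otherwise. All its guesses equal $b$, so $N_i(f)$ is $\omega$ or $\emptyset$ according as $b\in w_i$ or not. Thus $w'_i\cap V=w_i$, which gives (i) and (ii) for $\langle w'_i\rangle$. Fix $\xi<\lambda$. For each $n$ the truth value of $f^n_\xi\in w_i$ is the same for all but countably many $i$. There are only countably many $n$, so the set $N_i(f_\xi)$ is the same for all but countably many $i$, and so is the truth value of $b_\xi\in w'_i$. This is (iii).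
\end{proof}

\section{Forcing pseudo-intersections}\label{sec:iteration}

For $\kappa\in\{\omega,\omega_1\}$ consider the statement
\begin{quote}
$(\mathrm P_\kappa)$: if $\mathcal E\subseteq\mathcal P(\kappa)$, $|\mathcal E|\le\omega_2$, and every subfamily of $\mathcal E$ of size less than $\kappa$ has intersection of size $\kappa$, then there is $T\subseteq\kappa$ of size $\kappa$ with $|T\setminus E|<\kappa$ for all $E\in\mathcal E$.
\end{quote}
Here $\bigcap\emptyset=\kappa$. The statement $(\mathrm P_\omega)$ says exactly that $\mathfrak p>\omega_2$, and $(\mathrm P_{\omega_1})$ is its analogue one cardinal higher. One construction forces both.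

\begin{proposition}\label{prop:iteration}
Let $\kappa\in\{\omega,\omega_1\}$ and assume $2^{\omega_2}=\omega_3$. If $\kappa=\omega_1$ assume also CH; if $\kappa=\omega$ assume also $2^\omega\ge\omega_3$. Then there is a forcing $\mathbb P$ of size at most $\omega_3$ that forces $(\mathrm P_\kappa)$, is $\sigma$-closed and $\omega_2$-c.c.\ if $\kappa=\omega_1$, and is $\sigma$-centered if $\kappa=\omega$.
\end{proposition}

For a single family $\{E_\eta:\eta<\omega_2\}$ the natural conditions are pairs $(t,F)$: a small approximation $t$ to $T$, and a small set $F$ of promises that all further elements of $T$ will come from $E_\eta$ for $\eta\in F$. We iterate this $\omega_3$ times with supports of size less than $\kappa$. The one design decision is that the pairs $(t,F)$ are ground-model objects and not names; names enter only in the order. Then two conditions with the same $t$-parts are compatible outright, which makes the chain conditions a matter of counting.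

\begin{proof}
\emph{The definition.} For $\beta\le\omega_3$ let $\mathbb P_\beta$ be the set of functions $p$ with $\operatorname{dom}p\in[\beta]^{<\kappa}$ and $p(\gamma)=(t^p_\gamma,F^p_\gamma)\in[\kappa]^{<\kappa}\times[\omega_2]^{<\kappa}$. For $\beta<\omega_3$ we have $|\mathbb P_\beta|\le\omega_2$; when $\kappa=\omega_1$ this uses $\omega_2^\omega=\omega_2$, which follows from CH. As $\mathbb P_{\omega_3}=\bigcup_{\beta<\omega_3}\mathbb P_\beta$, it has size at most $\omega_3$. The family $\mathcal N=\bigcup_{\gamma<\omega_3}\mathcal P(\omega_2\times\kappa\times\mathbb P_\gamma)$ has size $2^{\omega_2}=\omega_3$. List it in a sequence of length $\omega_3$ in which each member appears unboundedly often, and let $N_\beta$ be the $\beta$-th term if that term is a subset of $\omega_2\times\kappa\times\mathbb P_\beta$, and $N_\beta=\emptyset$ otherwise. Then every member of $\mathcal N$ is $N_\beta$ for some $\beta<\omega_3$. For $\eta<\omega_2$ let $\dot E^\beta_\eta$ be the $\mathbb P_\beta$-name $\{(\check\alpha,p):(\eta,\alpha,p)\in N_\beta\}$ of a subset of $\kappa$.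

Define the order of $\mathbb P_\beta$ by recursion on $\beta$: $p'\le p$ if and only if $\operatorname{dom}p\subseteq\operatorname{dom}p'$ and for all $\gamma\in\operatorname{dom}p$
\[
t^p_\gamma\subseteq t^{p'}_\gamma,\qquad F^p_\gamma\subseteq F^{p'}_\gamma,\qquad p'{\restriction}\gamma\Vdash_{\mathbb P_\gamma}\ t^{p'}_\gamma\setminus t^p_\gamma\subseteq\bigcap_{\eta\in F^p_\gamma}\dot E^\gamma_\eta .
\]
The last clause is vacuous at coordinates where $t^{p'}_\gamma=t^p_\gamma$. Let $\mathbb P=\mathbb P_{\omega_3}$.

\emph{Step 1: a chain of complete suborders.} The definition does not mention $\beta$, so the order of $\mathbb P_\gamma$ is the restriction of that of $\mathbb P_\beta$ for $\gamma\le\beta$; also $p\le p{\restriction}\gamma$, and $p'\le p$ implies $p'{\restriction}\gamma\le p{\restriction}\gamma$. The relation is reflexive. For transitivity, which we prove along with the recursion, let $p''\le p'\le p$ and $\gamma\in\operatorname{dom}p$. The condition $p''{\restriction}\gamma$ forces $t^{p''}_\gamma\setminus t^{p'}_\gamma$ into $\bigcap_{\eta\in F^p_\gamma}\dot E^\gamma_\eta$ since $F^p_\gamma\subseteq F^{p'}_\gamma$, and it forces $t^{p'}_\gamma\setminus t^p_\gamma$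 into the same set since $p''{\restriction}\gamma\le p'{\restriction}\gamma$. So it forces $t^{p''}_\gamma\setminus t^p_\gamma$ into that set. If $s\in\mathbb P_\beta$ is below $p,q\in\mathbb P_\gamma$, then so is $s{\restriction}\gamma$. If $p\in\mathbb P_\beta$, $r\in\mathbb P_\gamma$ and $r\le p{\restriction}\gamma$, then $r\cup p{\restriction}[\gamma,\beta)$ is below $r$ and below $p$, since at coordinates $\ge\gamma$ the $t$-parts are unchanged. So $p{\restriction}\gamma$ is a reduction of $p$, and (F2) applies.

\emph{Step 2: a compatibility criterion.} The \emph{coordinatewise union} of a set of conditions has as domain the union of the domains, and at each coordinate the union of the $t$-parts and the union of the $F$-parts. If finitely many conditions have equal $t$-parts at each coordinate common to two of their domains, then their coordinatewise union is a common lower bound, because no $t$-part grows.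

\emph{Step 3: $\sigma$-closure for $\kappa=\omega_1$.} Let $p_0\ge p_1\ge\cdots$ and let $p$ be the coordinatewise union, which is a condition. We show by induction on $\gamma$ that $p{\restriction}\gamma\le p_m{\restriction}\gamma$ for all $m$. At limit $\gamma$ there is no new clause to verify. Assume the statement for $\gamma$ and let $\gamma\in\operatorname{dom}p_m$. For every $n\ge m$, the condition $p{\restriction}\gamma\le p_n{\restriction}\gamma$ forces $t^{p_n}_\gamma\setminus t^{p_m}_\gamma\subseteq\bigcap_{\eta\in F^{p_m}_\gamma}\dot E^\gamma_\eta$. As $t^p_\gamma=\bigcup_{n\ge m}t^{p_n}_\gamma$, it forces the same inclusion for $t^p_\gamma\setminus t^{p_m}_\gamma$. This gives the statement for $\gamma+1$.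

\emph{Step 4: chain conditions.} Let $\kappa=\omega_1$ and let $\omega_2$ conditions be given. By (F4) we may assume that their domains form a $\Delta$-system with a countable root. By CH there are at most $\omega_1^\omega=\omega_1$ ways to assign $t$-parts to the coordinates in the root, so two of the conditions have the same $t$-parts on the root. They are compatible by Step~2. Hence $\mathbb P$ is $\omega_2$-c.c.

Let $\kappa=\omega$. Since $2^\omega\ge\omega_3$, there are distinct $x_\beta\in2^\omega$ for $\beta<\omega_3$. Assign to $p$ the label $(n,\{(x_\beta{\restriction}n,t^p_\beta):\beta\in\operatorname{dom}p\})$, where $n$ is least such that the strings $x_\beta{\restriction}n$, $\beta\in\operatorname{dom}p$, are distinct. There are countably many labels. If $p,q$ have the same label and $\beta\in\operatorname{dom}p\cap\operatorname{dom}q$, then $t^p_\beta$ and $t^q_\beta$ both equal the unique set that is paired with $x_\beta{\restriction}n$ in the label. By Step~2 the conditions with a given label form a centered set. Hence $\mathbb P$ is $\sigma$-centered.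

In both cases $\mathbb P$ is $\omega_2$-c.c.\ and preserves cardinals by (F1).

\emph{Step 5: $\mathbb P$ forces $(\mathrm P_\kappa)$.} Let $G$ be generic, $G_\beta=G\cap\mathbb P_\beta$, and let $\mathcal E\in V[G]$ satisfy the hypothesis of $(\mathrm P_\kappa)$. Adding $\kappa$ to $\mathcal E$ and repeating terms, write $\mathcal E=\{E_\eta:\eta<\omega_2\}$. Fix a name for the sequence $\langle E_\eta\rangle$. For each $(\eta,\alpha)\in\omega_2\times\kappa$ take a maximal antichain of conditions that decide ``$\alpha\in\dot E_\eta$'', and let $N$ be the set of $(\eta,\alpha,p)$ such that $p$ is in this antichain and decides positively. The antichains have size at most $\omega_1$, so $|N|\le\omega_2$, and all conditions that occur in $N$ lie in one $\mathbb P_\gamma$ with $\gamma<\omega_3$. So $N\in\mathcal N$, $N=N_\beta$ for some $\beta$, and $E_\eta=\dot E^\beta_\eta[G_\beta]$ for all $\eta$. Let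
\[
T=\bigcup\{t^p_\beta:p\in G,\ \beta\in\operatorname{dom}p\}.
\]

\emph{$T$ is unbounded in $\kappa$, so $|T|=\kappa$.} For every $F\in[\omega_2]^{<\kappa}\cap V$ the set $\bigcap_{\eta\in F}E_\eta$ is unbounded in $\kappa$. This statement holds in $V[G_\beta]$ as well, so some $r_0\in G_\beta$ forces it over $\mathbb P_\beta$. Let $p\le r_0$ in $\mathbb P$ and $\delta<\kappa$. Adding the value $(\emptyset,\emptyset)$ if necessary, assume $\beta\in\operatorname{dom}p$. Since $p{\restriction}\beta\le r_0$, there are $r\le p{\restriction}\beta$ in $\mathbb P_\beta$ and $\alpha\in[\delta,\kappa)$ with $r\Vdash\alpha\in\bigcap_{\eta\in F^p_\beta}\dot E^\beta_\eta$. The condition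
\[
r\cup\{(\beta,(t^p_\beta\cup\{\alpha\},F^p_\beta))\}\cup p{\restriction}(\beta,\omega_3)
\]
is below $p$: below $\beta$ because $r\le p{\restriction}\beta$, at $\beta$ by the choice of $r$ and $\alpha$, and above $\beta$ because the $t$-parts are unchanged. By density below $r_0$, $T\not\subseteq\delta$.

\emph{$|T\setminus E_\eta|<\kappa$.} Adding $\eta$ to the $F$-part at $\beta$ always gives a stronger condition, so some $p\in G$ has $\eta\in F^p_\beta$. Let $\alpha\in T$, say $\alpha\in t^q_\beta$ with $q\in G$, and take $p'\in G$ below $p$ and $q$. Then $p'{\restriction}\beta\in G_\beta$, so $t^{p'}_\beta\setminus t^p_\beta\subseteq E_\eta$, and $\alpha\in t^p_\beta\cup E_\eta$. Thus $T\setminus E_\eta\subseteq t^p_\beta$.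
\end{proof}

\section{Types of elementary submodels}\label{sec:types}

We return to the difficulty noted after Proposition~\ref{prop:star1}: one ultrafilter on a countable set must imitate $u$ on $\omega_2$ sets. The idea is to cover the $\omega_2$ tasks by countable elementary submodels and to note that under CH these models fall into only $\omega_1$ isomorphism types. We attach one ultrafilter to each type; it has to serve all models of that type. Then $(\mathrm P_{\omega_1})$ selects an $\omega_1$-sequence of types such that each task is served by almost all of them.

Let $\theta=(2^{\omega_2})^+$ and let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. Let $\mathfrak H$ be the structure $(H(\theta),\in)$ expanded by finitely many constants. A \emph{model} is a countable elementary substructure $M\prec\mathfrak H$. Every countable subset of $H(\theta)$ is included in a model (L\"owenheim--Skolem). A model $M$ contains the constants and everything definable in $\mathfrak H$ from elements of $M$, such as $\omega_1$, $\omega_2$ and all finite subsets of $M$. If $x\in M$ is countable, then $x\subseteq M$, since $M$ contains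 an enumeration of $x$ by $\omega$ or by a natural number. Hence $\delta_M=M\cap\omega_1$ is a countable ordinal. We put $S_M=M\cap\omega_2$.

The \emph{type} of $M$ is its transitive collapse together with the images of the constants. Let $\mathcal T$ be the set of types. If $M,M'$ have the same type, composing the collapse of $M$ with the inverse of the collapse of $M'$ gives an isomorphism $\pi=\pi_{M,M'}\colon M\to M'$ that fixes the constants. It has the following properties.
\begin{enumerate}
\item[(T1)] For $x\in M$ and a formula $\varphi$, $\mathfrak H\models\varphi(x)$ if and only if $\mathfrak H\models\varphi(\pi(x))$. This holds because $M,M'\prec\mathfrak H$. In particular $\pi$ fixes $\omega_1$ and $\omega_2$.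
\item[(T2)] $\delta_M=\delta_{M'}$ and $\pi$ is the identity on $\delta_M$, because $\pi$ restricts to an order isomorphism between the ordinals $\delta_M$ and $\delta_{M'}$. We write $\delta_\tau$ for the common value of $\delta_M$ over all $M$ of type $\tau$.
\item[(T3)] $\pi$ restricts to an order isomorphism from $S_M$ onto $S_{M'}$.
\item[(T4)] If $x\in M$ is countable, then $\pi(x)=\pi''x$, because $x\subseteq M$, $\pi(x)$ is countable and so included in $M'$, and $\pi$ is an $\in$-isomorphism.
\end{enumerate}

\begin{lemma}[Selection of types]\label{lem:selection}
Assume CH and $(\mathrm P_{\omega_1})$. There is a sequence $\langle\tau_i:i<\omega_1\rangle$ of distinct types such that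
\begin{enumerate}
\item[(a)] for each $\gamma<\omega_1$, $\delta_{\tau_i}>\gamma$ for all but countably many $i$;
\item[(b)] for each $\xi<\omega_2$, for all but countably many $i$ there is a model $M$ of type $\tau_i$ with $\xi\in M$.
\end{enumerate}
\end{lemma}

\begin{proof}
Types are hereditarily countable sets, so $|\mathcal T|\le2^\omega=\omega_1$. Let $D_\gamma=\{\tau:\delta_\tau>\gamma\}$ for $\gamma<\omega_1$, and let $E_\xi$ be the set of types of models that contain $\xi$, for $\xi<\omega_2$. Consider countably many of these sets, say the $E_\xi$ for $\xi\in F$ and the $D_\gamma$ for $\gamma$ in a set bounded by $\gamma^*<\omega_1$. For every $\gamma\in[\gamma^*,\omega_1)$ there is a model $M\supseteq F\cup\{\gamma\}$. Its type lies in all the sets considered and has $\delta_M>\gamma$. So the intersection contains types $\tau$ with $\delta_\tau$ arbitrarily large, and it is uncountable. In particular $|\mathcal T|=\omega_1$, and we may apply $(\mathrm P_{\omega_1})$ on $\mathcal T$ in place of $\omega_1$. We get an uncountable $T\subseteq\mathcal T$ with all sets $T\setminus D_\gamma$ and $T\setminus E_\xi$ countable. Enumerate $T$ injectively.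
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $V$ satisfy CH and $(\mathrm P_{\omega_1})$, let models and types be computed in $V$, and let $W$ be $V$ or a c.c.c.\ generic extension of $V$. In $W$ let $b_\xi\subseteq\omega_1$ and $b^*_\xi\in\{b_\xi,\omega_1\setminus b_\xi\}$ for $\xi<\omega_2$, and let $\langle Y_\tau:\tau\in\mathcal T\rangle$ be families of subsets of $\omega_1$ such that each $Y_\tau$ has the finite intersection property, contains $[i,\delta_\tau)$ for all $i<\delta_\tau$, and contains $b^*_\xi\cap\delta_\tau$ whenever $\xi$ belongs to a model of type $\tau$. Then in $W$ there are ultrafilters $\langle w_i:i<\omega_1\rangle$ that satisfy (i)--(iii) of Definition~\ref{def:star} for $\{b_\xi:\xi<\omega_2\}$.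
\end{lemma}

\begin{proof}
Take $\langle\tau_i\rangle\in V$ from Lemma~\ref{lem:selection}; as $\omega_1$ is preserved, (a) and (b) keep their meaning in $W$. In $W$ let $w_i\supseteq Y_{\tau_i}$ be an ultrafilter on $\omega_1$. Then $\delta_{\tau_i}\in w_i$, which is (i). If $\gamma<\delta_{\tau_i}$, then $\gamma\notin w_i$, because $\gamma$ is disjoint from $[\gamma,\delta_{\tau_i})\in w_i$; so (ii) follows from (a). By (b), $b^*_\xi\in w_i$ for all but countably many $i$, which is (iii).
\end{proof}

Here is the method in its simplest instance, $W=V$.

\begin{proposition}\label{prop:CHstar}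
CH and $(\mathrm P_{\omega_1})$ imply $(\star)_{\omega_2}$.
\end{proposition}

\begin{proof}
Let $\vec b=\langle b_\xi:\xi<\omega_2\rangle$ be given, let $u$ be a uniform ultrafilter on $\omega_1$, and take $\vec b$ and $u$ as the constants of $\mathfrak H$. Let $b^*_\xi$ be the one of $b_\xi$, $\omega_1\setminus b_\xi$ that lies in $u$. For a model $M$ let $Y_M=\{c\cap[i,\delta_M):c\in u\cap M,\ i<\delta_M\}$.

The family $Y_M$ has the finite intersection property. Given $c_1,\dots,c_n\in u\cap M$ and $i<\delta_M$, the set $c_1\cap\dots\cap c_n$ is in $u$, so it has an element $\alpha\ge i$; by elementarity there is such an $\alpha$ in $M$, and then $\alpha<\delta_M$.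

The family $Y_M$ depends only on the type $\tau$ of $M$. If $M'$ has type $\tau$, $\pi=\pi_{M,M'}$ and $c\in u\cap M$, then $\pi(c)\in u\cap M'$ by (T1), and $\pi(c)\cap\delta_\tau=c\cap\delta_\tau$ by (T2). So $Y_M\subseteq Y_{M'}$, and equality holds by symmetry. Call the common value $Y_\tau$. It contains $[i,\delta_\tau)$ (take $c=\omega_1$), and if $\xi\in M$, then $b^*_\xi\in u\cap M$. Lemma~\ref{lem:criterion} applies.
\end{proof}

\section{Adding Cohen reals}\label{sec:cohen}

\begin{proposition}\label{prop:cohen}
Assume CH and $(\mathrm P_{\omega_1})$. Then $\mathrm{Fn}(\omega_3,2)$ forces $(\star)_{\omega_2}$.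
\end{proposition}

This does not follow from Propositions~\ref{prop:CHstar} and~\ref{prop:centered}, because $\mathrm{Fn}(J,2)$ is not $\sigma$-centered when $|J|>2^\omega$: if $\mathrm{Fn}(J,2)=\bigcup_nR_n$ with $R_n$ centered, then $g_n=\bigcup R_n$ is a partial function, and $\xi\mapsto\{n:g_n(\xi)=1\}$ is injective on $J$, since for $\xi\ne\eta$ the condition $\{(\xi,1),(\eta,0)\}$ lies in some $R_n$. We instead repeat the proof of Proposition~\ref{prop:CHstar} with ground-model models that contain \emph{names}. What breaks is the second half of that proof: models $M,M'$ of the same type see different parts of the generic function, namely its restrictions to $S_M$ and $S_{M'}$, so they produce different families. We must take the union of these families over all models of one type and prove that it still has the finite intersection property.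

Throughout this section $V$ satisfies CH and $(\mathrm P_{\omega_1})$.

\subsection{Setup}

\emph{Nice names.} Let $P=\mathrm{Fn}(J,2)$. A \emph{nice name} is a set $\dot c\subseteq\omega_1\times P$ such that each section $\dot c_\alpha=\{s:(\alpha,s)\in\dot c\}$ is an antichain, hence countable. For generic $G$ put $\dot c[G]=\{\alpha:\dot c_\alpha\cap G\ne\emptyset\}$. Every subset of $\omega_1$ in $V[G]$ has a nice name, and
\begin{equation}\label{eq:niceforcing}
p\Vdash\alpha\in\dot c\iff\text{every }p'\le p\text{ is compatible with some element of }\dot c_\alpha .
\end{equation}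

\emph{Reduction to $\omega_2$ Cohen reals.} Let $H$ be $\mathrm{Fn}(\omega_3,2)$-generic and let $\langle b_\xi:\xi<\omega_2\rangle\in V[H]$ be subsets of $\omega_1$. In $V$ there is a sequence of nice names for them. Each name involves at most $\omega_1$ coordinates, so all names together involve a set of coordinates included in some $J\in V$ with $|J|=\omega_2$, and $\langle b_\xi\rangle$ lies in the intermediate model $V[H\cap\mathrm{Fn}(J,2)]$. If $\langle w_i\rangle$ satisfies (i)--(iii) there, extend each $w_i$ to an ultrafilter $w'_i$ of $V[H]$. For a set $b\subseteq\omega_1$ of the intermediate model, $b\in w'_i$ if and only if $b\in w_i$; as (i)--(iii) only concern such sets and $\omega_1$ is preserved, they hold for $\langle w'_i\rangle$. Since $\mathrm{Fn}(J,2)\cong\mathrm{Fn}(\omega_2,2)$, it suffices to treat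
\[
P=\mathrm{Fn}(\omega_2,2)
\]
and a sequence $\vec b=\langle\dot b_\xi:\xi<\omega_2\rangle\in V$ of nice $P$-names. For $\zeta\le\omega_2$ let $P_\zeta=\mathrm{Fn}(\zeta,2)$, and for $P$-generic $G$ let $G_\zeta=G\cap P_\zeta$.

\emph{A coherent ultrafilter.} The uniform ultrafilter to be imitated is built along the chain of intermediate models, so that whether it contains a set of $V[G_\zeta]$ is decided by $G_\zeta$. By recursion on $\zeta\le\omega_2$ choose $P_\zeta$-names $\dot u_\zeta$ such that $P_\zeta$ forces that $\dot u_\zeta$ is a uniform ultrafilter on $\omega_1$ that includes $\bigcup_{\eta<\zeta}\dot u_\eta$. This is possible: in $V[G_\zeta]$ the union of the increasing chain $\langle\dot u_\eta[G_\eta]:\eta<\zeta\rangle$ is closed under finite intersections and its members are uncountable, so together with the co-countable sets it has the finite intersection property. Let $\dot u=\dot u_{\omega_2}$. Then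
\begin{equation}\label{eq:coherent}
\dot u[G]\cap V[G_\zeta]=\dot u_\zeta[G_\zeta]\qquad(\zeta\le\omega_2),
\end{equation}
since the left side includes the right side, the right side is an ultrafilter of $V[G_\zeta]$, and $\dot u[G]$ does not contain a set together with its complement.

\emph{The structure.} Let $\Phi=\{(p,\dot c):\dot c\text{ nice},\ p\Vdash\dot c\in\dot u\}$. Fix $\vec e=\langle e_\zeta:\zeta<\omega_2\rangle$ with $e_\zeta\colon\zeta\to\omega_1$ injective. Let $\mathfrak H=(H(\theta),\in,\vec b,\Phi,\vec e\,)$, and let models and types refer to this structure of $V$. For a model $M$ we have $P\cap M=\mathrm{Fn}(S_M,2)$. By \eqref{eq:niceforcing} the relation ``$p\Vdash\alpha\in\dot c$'' is expressible in $\mathfrak H$. If $\dot c,\dot d\in M$ are nice, then $M$ contains nice names for $\dot c\cap\dot d$ and for $\omega_1\setminus\dot c$. Indeed, these are the nice $\dot a$ such that for all $p,\alpha$ we have $p\Vdash\alpha\in\dot a$ if and only if $p\Vdash\alpha\in\dot c$ and $p\Vdash\alpha\in\dot d$, respectively if and only if no $p'\le p$ forces $\alpha\in\dot c$; both properties are expressible in $\mathfrak H$, so elementarity provides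 $\dot a$ in $M$.

\subsection{How supports overlap}

The set $S_M$ is the support of $M$: the conditions in $M$ live on it. The constant $\vec e$ makes the supports of models of one type overlap in the simplest possible way. This is where the length $\omega_2$ of the forcing is used.

\begin{lemma}\label{lem:initial}
If $M,M'$ have the same type, then $R=S_M\cap S_{M'}$ is an initial segment of $S_M$ and of $S_{M'}$, and $\pi=\pi_{M,M'}$ is the identity on $R$ and on $\mathrm{Fn}(R,2)$.
\end{lemma}

\begin{proof}
Let $\zeta\in R$ and $\eta\in S_M\cap\zeta$. Then $e_\zeta\in M\cap M'$ and $\nu=e_\zeta(\eta)\in M\cap\omega_1=\delta_M=\delta_{M'}\subseteq M'$, so $\eta=e_\zeta^{-1}(\nu)\in M'$. Thus $R$ is an initial segment of $S_M$, and by symmetry of $S_{M'}$. By (T3), $\pi''R$ is an initial segment of $S_{M'}$ of the same order type as $R$. A well-order has only one initial segment of a given order type, so $\pi''R=R$, and an order automorphism of a well-order is the identity. By (T4), $\pi(p)=\{(\pi(\eta),p(\eta)):\eta\in\operatorname{dom}p\}=p$ for $p\in\mathrm{Fn}(R,2)$.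
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[line width=2.2pt] (0,0) -- (2,0) -- (4,0.6);
\draw[thick] (2,0) -- (6.5,-0.9) node[right] {$S_1$};
\draw[thick] (4,0.6) -- (6.5,0.3) node[right] {$S_2$};
\draw[thick,dashed] (4,0.6) -- (6.5,1.7) node[right] {$S_3$};
\fill (4.4,0.776) circle (2pt) node[above left] {$\zeta$};
\node[above] at (1.6,0.15) {$R$};
\end{tikzpicture}
\caption{The supports $S_1,S_2,S_3\subseteq\omega_2$ of three models of the same type. Any two share an initial segment and are disjoint afterwards, so they branch like a tree. The part $R$ (bold) of $S_3$ that is covered by the other supports lies in a single one of them, here $S_2$, and $\zeta$ is the first point of $S_3$ beyond $R$.}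
\label{fig:supports}
\end{figure}

\subsection{Amalgamation}

Consider two models $M_1,M_2$ of type $\tau$ with supports $S_1\ne S_2$ and $R=S_1\cap S_2$, and compatible conditions $p_k\in M_k$ with $p_k\Vdash\dot c_k\in\dot u$. We want one $\alpha<\delta_\tau$ that can be forced into both $\dot c_1$ and $\dot c_2$. Such an $\alpha$ has to be found by elementarity, so inside one model. The proof of Proposition~\ref{prop:CHstar} suggests moving $\dot c_2$ into $M_1$ by $\pi=\pi_{M_2,M_1}$ and intersecting there. This fails. Take $\eta_2\in S_2\setminus R$ and $\eta_1=\pi(\eta_2)\ne\eta_2$, let $p_1=\{(\eta_1,0)\}$ and $p_2=\{(\eta_2,1)\}$, and let $\dot c_k=\omega_1\times\{p_k\}$. Then $p_k$ forces $\dot c_k=\omega_1$ and $p_1,p_2$ are compatible, but $\pi(p_2)=\{(\eta_1,1)\}$ is incompatible with $p_1$, and $\dot c_1\cap\pi(\dot c_2)$ is forced to be empty.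

The map $\pi$ can be trusted on $R$ only. So we first project $\dot c_2$ to the coordinates below $\zeta=\min(S_2\setminus R)$: let $\dot d$ name the set of those $\alpha$ that, given $G_\zeta$, can still be forced into $\dot c_2$ below $p_2$. On $\delta_\tau$ the name $\dot d$ lives on $R$ and is fixed by $\pi$. We find $\alpha$ in $\dot c_1\cap\pi(\dot d)$ inside $M_1$, and then complete the work on $S_2\setminus R$, which is disjoint from $S_1$. For this $\dot d$ must be forced into $\dot u$ by $p_2{\restriction}\zeta$ alone, and that is what coherence provides.

\begin{lemma}[Projection]\label{lem:projection}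
Let $(p,\dot c)\in\Phi$ and $\zeta\le\omega_2$. For $\alpha<\omega_1$ let
\[
B_\alpha=\{t{\restriction}\zeta:t\in P,\ t\le p,\ t\Vdash\alpha\in\dot c\}\subseteq P_\zeta .
\]
Let $\dot d$ be a nice name such that each $\dot d_\alpha$ is maximal among the antichains included in $B_\alpha$. Then $(p{\restriction}\zeta,\dot d)\in\Phi$.
\end{lemma}

\begin{proof}
The set $B_\alpha$ is downward closed in $P_\zeta$: if $s'\in P_\zeta$ and $s'\le t{\restriction}\zeta$, then $t\cup s'$ is a function below $t$ with $(t\cup s'){\restriction}\zeta=s'$.

Every $s\in B_\alpha$ forces $\alpha\in\dot d$. Otherwise, by \eqref{eq:niceforcing}, some $s'\le s$ is incompatible with all elements of $\dot d_\alpha$. These elements lie in $P_\zeta$, so $s'{\restriction}\zeta$ is incompatible with them too, and $s'{\restriction}\zeta\le s$ lies in $B_\alpha$. This contradicts the maximality of $\dot d_\alpha$.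

If $q\le p$ forces $\alpha\in\dot c$, then $q{\restriction}\zeta\in B_\alpha$, so $q\Vdash\alpha\in\dot d$. Thus $p\Vdash\dot c\subseteq\dot d$, and so $p\Vdash\dot d\in\dot u$.

Suppose that $p{\restriction}\zeta$ does not force $\dot d\in\dot u$. Take a generic $G\ni p{\restriction}\zeta$ with $\dot d[G]\notin\dot u[G]$. Since $\dot d$ is a $P_\zeta$-name, $\dot d[G_\zeta]\notin\dot u_\zeta[G_\zeta]$, and some $q_0\in G_\zeta$ below $p{\restriction}\zeta$ forces $\dot d\notin\dot u_\zeta$ over $P_\zeta$. By \eqref{eq:coherent}, $q_0$ forces $\dot d\notin\dot u$ over $P$. But $q_0\cup p$ is a function, since $\operatorname{dom}q_0\subseteq\zeta$ and $q_0\supseteq p{\restriction}\zeta$; it forces both $\dot d\notin\dot u$ and $\dot d\in\dot u$, a contradiction.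
\end{proof}

\begin{lemma}[Amalgamation]\label{lem:amalgamation}
Let $M_1,\dots,M_n$ be models of type $\tau$, not necessarily distinct, let $S_k=S_{M_k}$, $\delta=\delta_\tau$ and $i<\delta$. Let $(p_k,\dot c_k)\in\Phi\cap M_k$ for $k\le n$, and suppose that $\bigcup_kp_k$ is a function. Then there are $\alpha\in[i,\delta)$ and $p'_k\in\mathrm{Fn}(S_k,2)$ such that $p'_k\le p_k$, $p'_k\Vdash\alpha\in\dot c_k$, and $\bigcup_kp'_k$ is a function.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=1$, the condition $p_1$ forces $\dot c_1$ to be uncountable, because $\dot u$ is uniform. So there are $\alpha\ge i$ and $p'\le p_1$ with $p'\Vdash\alpha\in\dot c_1$. By elementarity they can be found in $M_1$, and then $\alpha<\delta$ and $p'\in\mathrm{Fn}(S_1,2)$.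

Let $n>1$. By Lemma~\ref{lem:initial} the sets $S_n\cap S_k$, $k<n$, are initial segments of $S_n$, so they are linearly ordered by inclusion, and there is $m<n$ with
\[
R:=S_n\cap\bigcup_{k<n}S_k=S_n\cap S_m ;
\]
see Figure~\ref{fig:supports}. Let $\zeta=\min(S_n\setminus R)$ if $R\ne S_n$, and $\zeta=\omega_2$ otherwise. In both cases $\zeta\in M_n$ and $S_n\cap\zeta=R$.

\emph{Projecting.} Let $B_\alpha$ be as in Lemma~\ref{lem:projection} for $p_n$, $\dot c_n$, $\zeta$. The property required of $\dot d$ in that lemma is expressible in $\mathfrak H$ with these parameters, so we can take $\dot d\in M_n$. Since $\operatorname{dom}p_n\subseteq S_n$, we have $p_n{\restriction}\zeta=p_n{\restriction}R$, and the lemma gives $(p_n{\restriction}R,\dot d)\in\Phi$.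

\emph{Transferring.} Let $\pi=\pi_{M_n,M_m}$ and $\dot d'=\pi(\dot d)\in M_m$. By Lemma~\ref{lem:initial}, $\pi$ fixes $p_n{\restriction}R$, so $(p_n{\restriction}R,\dot d')\in\Phi$ by (T1). For $\alpha<\delta$ the countable set $\dot d_\alpha$ is an element of $M_n$, so $\dot d_\alpha\subseteq M_n\cap P_\zeta=\mathrm{Fn}(R,2)$. By (T1), (T2), (T4) and Lemma~\ref{lem:initial},
\[
\dot d'_\alpha=\pi(\dot d_\alpha)=\pi''\dot d_\alpha=\dot d_\alpha\qquad(\alpha<\delta).
\]

\emph{Applying the induction hypothesis.} Let $\dot c^+_m\in M_m$ be a nice name for $\dot c_m\cap\dot d'$, and let $p^+_m=p_m\cup p_n{\restriction}R\in\mathrm{Fn}(S_m,2)$. Then $(p^+_m,\dot c^+_m)\in\Phi\cap M_m$, and $p^+_m\cup\bigcup_{k<n}p_k$ is a function, being included in $\bigcup_{k\le n}p_k$. Apply the induction hypothesis to $M_1,\dots,M_{n-1}$ with $(p^+_m,\dot c^+_m)$ in place of $(p_m,\dot c_m)$. We obtain $\alpha\in[i,\delta)$ and conditions $p'_k$, $k<n$, as required for these $k$; moreover $p'_m\Vdash\alpha\in\dot d'$. Put $q=\bigcup_{k<n}p'_k$.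

\emph{Lifting.} Since $q\Vdash\alpha\in\dot d'$, by \eqref{eq:niceforcing} $q$ is compatible with some $s\in\dot d'_\alpha=\dot d_\alpha$. Now $s\in B_\alpha\cap M_n$, so by elementarity there is $t\in M_n$ with $t\le p_n$, $t\Vdash\alpha\in\dot c_n$ and $t{\restriction}\zeta=s$. Then $t\in\mathrm{Fn}(S_n,2)$ and $\operatorname{dom}t\cap\operatorname{dom}q\subseteq S_n\cap\bigcup_{k<n}S_k=R\subseteq\zeta$. Below $\zeta$ the condition $t$ coincides with $s$, which is compatible with $q$. So $q\cup t$ is a function. Let $p'_n=t$.
\end{proof}

\subsection{The families $Y_\tau$}

Let $G$ be $P$-generic and $u=\dot u[G]$. In $V[G]$ define, for $\tau\in\mathcal T$,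
\[
Y_\tau=\{\dot c[G]\cap[i,\delta_\tau):\ \dot c\text{ is a nice name in some model of type }\tau,\ \dot c[G]\in u,\ i<\delta_\tau\}.
\]

\begin{lemma}\label{lem:fip}
Each $Y_\tau$ has the finite intersection property.
\end{lemma}

\begin{proof}
Take models $M_1,\dots,M_n$ of type $\tau$, nice names $\dot c_k\in M_k$ with $\dot c_k[G]\in u$, and, taking a maximum, a single $i<\delta=\delta_\tau$. Let $S_k=S_{M_k}$.

First we show that $\dot c_k\in\dot u$ is forced by a condition in $G\cap M_k$. The set of $p$ such that either $(p,\dot c_k)\in\Phi$ or no $p'\le p$ has $(p',\dot c_k)\in\Phi$ is dense and definable in $\mathfrak H$ from $\dot c_k$. So $M_k$ contains a maximal antichain of $P$ that consists of such $p$. It is countable, hence a subset of $M_k$, and it meets $G$ in a condition $p_k\in M_k$. Some $r\in G$ forces $\dot c_k\in\dot u$, and then $r\cup p_k\le p_k$ has $(r\cup p_k,\dot c_k)\in\Phi$. This excludes the second alternative, so $(p_k,\dot c_k)\in\Phi$.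

The condition $p^*=\bigcup_kp_k$ is in $G$. Let $q\le p^*$ be arbitrary and put $q_k=q{\restriction}S_k\supseteq p_k$. Then $(q_k,\dot c_k)\in\Phi\cap M_k$ and $\bigcup_kq_k\subseteq q$ is a function. Lemma~\ref{lem:amalgamation} gives $\alpha\in[i,\delta)$ and $p'_k\le q_k$. The union $q'=q\cup\bigcup_kp'_k$ is a function: a coordinate in $\operatorname{dom}q\cap\operatorname{dom}p'_k$ lies in $S_k$, hence in $\operatorname{dom}q_k$, where $p'_k$ agrees with $q$. So $q'\le q$ forces $\alpha\in\bigcap_k\dot c_k$. By density below $p^*$, the set $\bigcap_k\dot c_k[G]\cap[i,\delta)$ is nonempty.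
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cohen}]
By the reduction above it suffices to find the ultrafilters in $W=V[G]$ for $b_\xi=\dot b_\xi[G]$. Let $b^*_\xi$ be the one of $b_\xi$, $\omega_1\setminus b_\xi$ that lies in $u$. We verify the hypotheses of Lemma~\ref{lem:criterion}. Each $Y_\tau$ has the finite intersection property by Lemma~\ref{lem:fip}. The nice name $\omega_1\times\{\emptyset\}$ for $\omega_1$ lies in every model, so $[i,\delta_\tau)\in Y_\tau$ for $i<\delta_\tau$. If $\xi\in M$ with $M$ of type $\tau$, then $\dot b_\xi\in M$ since $\vec b$ is a constant, and $M$ contains a nice name for the complement of $\dot b_\xi$; so $b^*_\xi$ has a nice name in $M$, and $b^*_\xi\cap\delta_\tau\in Y_\tau$.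
\end{proof}

\section{The model}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $V_0$ satisfy GCH. All three forcings below preserve cardinals, are $\omega_2$-c.c.\ and have size at most $\omega_3$, so by (F3) the equation $2^{\omega_2}=\omega_3$ holds in each of the models.

Let $V_1$ be the extension of $V_0$ by the forcing of Proposition~\ref{prop:iteration} with $\kappa=\omega_1$. It satisfies $(\mathrm P_{\omega_1})$, and it satisfies CH since no reals are added.

Let $V_2$ be the extension of $V_1$ by $\mathrm{Fn}(\omega_3,2)$. It satisfies $(\star)_{\omega_2}$ by Proposition~\ref{prop:cohen}, and $2^\omega\ge\omega_3$ by (F5).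

Let $V_3$ be the extension of $V_2$ by the $\sigma$-centered forcing of Proposition~\ref{prop:iteration} with $\kappa=\omega$, whose hypotheses hold in $V_2$. In $V_3$ we have $(\mathrm P_\omega)$, that is $\mathfrak p>\omega_2$, and $\mathfrak p\le2^\omega\le2^{\omega_2}=\omega_3$. So $\mathfrak p=2^\omega=\omega_3$. By Proposition~\ref{prop:centered}, $(\star)_{\omega_2}$ holds in $V_3$. By Proposition~\ref{prop:sufficient}, $2^{\omega_2}$ is pseudoradial in $V_3$.

Work in $V_3$. A compact Hausdorff space $X$ of weight at most $\omega_2$ embeds in $[0,1]^{\omega_2}$ as a closed subspace. The product of $\omega_2$ copies of the binary expansion map $2^\omega\to[0,1]$ is a continuous surjection from $(2^\omega)^{\omega_2}\cong2^{\omega_2}$ onto $[0,1]^{\omega_2}$. So $X$ is a continuous image of a closed subspace of $2^{\omega_2}$, and it is pseudoradial by Lemma~\ref{lem:permanence}(a) and (b). Finally $\mathfrak s\le2^\omega=\omega_3$, so $2^{\omega_3}$ is not pseudoradial by Theorem~\ref{thm:B}(1).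
\end{proof}

\begin{thebibliography}{1}

\bibitem{BD}
Hector Barrig-Acosta and Alan Dow,
\emph{On the weak pseudoradiality of CSC spaces},
arXiv:2111.03783 (2021).

\end{thebibliography}
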